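\title{Tangencies of a curve with subgroup schemes in families of abelian varieties}

\begin{abstract}
Let $\mathcal{A}\to S$ be an abelian scheme over a smooth irreducible curve, and let $\mathcal{C}\subset\mathcal{A}$ be an irreducible curve that dominates $S$ and is not contained in a proper subgroup scheme, even after a finite base change; everything is defined over $\overline{\mathbb{Q}}$. We prove that there are only finitely many points of $\mathcal{C}$ at which $\mathcal{C}$ meets some flat subgroup scheme of positive codimension with multiplicity greater than $1$. This is known when $\mathcal{A}$ has no isotrivial elliptic component, and we remove that hypothesis. The case to be treated is that of subgroup schemes cut out by homomorphisms to a constant elliptic curve. There the points of tangency are zeros of holomorphic $1$-forms, so they have bounded degree; Faltings' theorem, applied to a symmetric power of the curve, removes the constants from the relations that these points satisfy; and the relations that remain bound the height.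
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}

Varieties and morphisms are over $\overline{\mathbb{Q}}$ unless another base is named, and a point is a closed point unless it is called generic. Let $S$ be a smooth irreducible curve with function field $K$ and generic point $\eta$, and let $\mathcal{A}\to S$ be an abelian scheme, that is, a smooth proper group scheme over $S$ with geometrically connected fibers. A \emph{curve in $\mathcal{A}$} is a closed integral subscheme of dimension $1$; a locally closed curve can be replaced by its closure, which adds finitely many points and changes no local ring. Subgroup schemes of $\mathcal{A}$ are closed. A subgroup scheme is \emph{proper} if it is different from $\mathcal{A}$, and \emph{flat} if it is flat over $S$. A flat subgroup scheme $G$ has no part concentrated in a fiber: it is the closure of its generic fiber $G_\eta$ (Lemma~\ref{lem:closure}), and its codimension is that of $G_\eta$ in $\mathcal{A}_\eta$.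

Let $\mathcal{C}$ be a curve in $\mathcal{A}$ and let $Z\subset\mathcal{A}$ be a closed subscheme. The \emph{intersection multiplicity} of $\mathcal{C}$ and $Z$ at a point $x\in\mathcal{C}\cap Z$ is the length of the local ring $\mathcal{O}_{\mathcal{C}\cap Z,x}$ of the scheme-theoretic intersection, and $\mathcal{C}\cap_{\mathrm{sing}}Z$ denotes the set of points at which it is greater than $1$. If $\mathcal{C}$ is smooth at $x$, then $\mathcal{O}_{\mathcal{C},x}$ is a discrete valuation ring and the multiplicity is the least order of vanishing at $x$ of $f|_{\mathcal{C}}$, where $f$ runs through the ideal of $Z$. It exceeds $1$ exactly when every $df$ kills $T_x\mathcal{C}$, that is, when $T_x\mathcal{C}\subset T_xZ$. So $\mathcal{C}\cap_{\mathrm{sing}}Z$ consists of the points of tangency, apart from singular points of $\mathcal{C}$. A flat subgroup scheme of codimension $1$ is a smooth divisor (Proposition~\ref{prop:kernel}), and for it the multiplicity at a smooth point of $\mathcal{C}$ is the usual intersection number.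

\begin{definition}\label{def:nondeg}
A curve $\mathcal{C}\subset\mathcal{A}$ dominating $S$ is \emph{nondegenerate} if it is not contained in a proper subgroup scheme even after a finite base change: for every finite morphism $S'\to S$ with $S'$ a smooth irreducible curve, no irreducible component of $\mathcal{C}\times_SS'$ lies in a proper subgroup scheme of $\mathcal{A}\times_SS'$.
\end{definition}

For a nondegenerate curve $\mathcal{C}$ put
\[
\mathcal{C}^{\{1,\mathrm{sing}\}}=\bigcup_{\substack{G\ \text{flat}\\ \operatorname{codim}G\ge1}}\mathcal{C}\cap_{\mathrm{sing}}G,
\]
where $G$ runs through the flat subgroup schemes of $\mathcal{A}$ of codimension at least $1$. We say that $\mathcal{A}$ \emph{has an isotrivial elliptic component} if, possibly after a finite base change $S'\to S$, it is a product of a constant family $E\times S'$, with $E$ an elliptic curve over $\overline{\mathbb{Q}}$, and another abelian scheme. It is known that $\mathcal{C}^{\{1,\mathrm{sing}\}}$ is finite when $\mathcal{A}$ has no isotrivial elliptic component, and finiteness is expected to hold without this condition. The problem, which we take from Ottolini~\cite{Ottolini}, is to decide whether it does.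

\subsection{Why finiteness is the natural guess}

Let $d$ be the relative dimension of $\mathcal{A}$ and $e$ the codimension of $G$. In the variety $\mathcal{A}$, of dimension $d+1$, the curve $\mathcal{C}$ and the subvariety $G$, of dimension $d+1-e$, have expected intersection dimension $1-e$. For $e=1$ intersection points are expected, and their union over all $G$ can be infinite. For $e\ge2$ each intersection point is a coincidence, and there are only finitely many of them in total (Theorem~\ref{thm:BC} below). A tangency with a divisor of local equation $f$ requires that $f|_{\mathcal{C}}$ and its derivative vanish together. These are two conditions on a point of a curve, as in the case $e=2$, and one guesses finiteness again.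

\begin{example}\label{ex:graph}
Let $\mathcal{A}=E\times S$ be constant and let $\mathcal{C}$ be the graph of a nonconstant morphism $P\colon S\to E$. All torsion points of $E$ over $\overline{K}$ come from $E(\overline{\mathbb{Q}})$, so the flat subgroup schemes of codimension $1$ are the products $\Phi\times S$ with $\Phi\subset E(\overline{\mathbb{Q}})$ a finite subgroup. The curve $\mathcal{C}$ meets them above the points $s$ with $P(s)$ torsion, and these are infinitely many because $P(S)$ omits only finitely many points of $E$. The multiplicity above such an $s$ is the ramification index of $P$ at $s$. Hence $\mathcal{C}^{\{1,\mathrm{sing}\}}$ lies above the finitely many ramification points of $P$.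
\end{example}

The next case is already of a different nature. Let $\mathcal{C}\subset E^n\times S$ be the graph of $(P_1,\dots,P_n)$. For $a\in\operatorname{End}(E)^n\setminus\{0\}$, the curve $\mathcal{C}$ is tangent above $s$ to the kernel of $(z_1,\dots,z_n)\mapsto\sum a_jz_j$ exactly when $w=\sum a_jP_j$ satisfies $w(s)=0$ and $(dw)_s=0$, and now the ramification points of $w$ move with $a$. Moreover, nondegeneracy forbids that some $w$ be zero, but not that it be a nonzero constant. For instance, the graph of $(P,c)$ with $P$ nonconstant and $c\in E(\overline{\mathbb{Q}})$ of infinite order is nondegenerate: a proper algebraic subgroup of $E^2$ over $\overline{K}$ lies in the kernel of some $(a_1,a_2)\in\operatorname{End}(E)^2\setminus\{0\}$, and $a_1P+a_2c=0$ forces $a_1=0$ and then $a_2=0$. Such constants are the main difficulty of this paper.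

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $S$ be a smooth irreducible curve, $\mathcal{A}\to S$ an abelian scheme and $\mathcal{C}\subset\mathcal{A}$ an irreducible curve dominating $S$, all defined over $\overline{\mathbb{Q}}$. Suppose that $\mathcal{C}$ is nondegenerate, and make no assumption on isotrivial elliptic components of $\mathcal{A}$. Then $\mathcal{C}^{\{1,\mathrm{sing}\}}$ is finite.
\end{theorem}

If $\mathcal{C}$ is contained in $G$, every point of $\mathcal{C}$ has infinite multiplicity. This is the only way in which finiteness can fail for a degenerate curve.

\begin{theorem}\label{thm:general}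
Let $S$ and $\mathcal{A}$ be as in Theorem~\ref{thm:main} and let $\mathcal{C}\subset\mathcal{A}$ be any irreducible curve over $\overline{\mathbb{Q}}$ dominating $S$. Then the union of the sets $\mathcal{C}\cap_{\mathrm{sing}}G$, over all flat subgroup schemes $G$ of $\mathcal{A}$ not containing $\mathcal{C}$, is finite.
\end{theorem}

In particular, finiteness holds as soon as $\mathcal{C}$ lies in no proper flat subgroup scheme of $\mathcal{A}$ over $S$ itself, so the answer to the problem does not depend on how the clause on base change in Definition~\ref{def:nondeg} is read. Theorem~\ref{thm:general} is deduced from Theorem~\ref{thm:main}.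

The core of the proof is a statement about one curve and one elliptic curve. Let $E$ be an elliptic curve over $\overline{\mathbb{Q}}$ with endomorphism ring $\mathfrak{o}=\operatorname{End}(E)$, which is $\mathbb{Z}$ or an order in an imaginary quadratic field. For a smooth projective irreducible curve $X$, the morphisms $X\to E$ form an $\mathfrak{o}$-module $\operatorname{Mor}(X,E)$, which contains $E(\overline{\mathbb{Q}})$ as the submodule of constants.

\begin{theorem}\label{thm:core}
Let $W\subset\operatorname{Mor}(X,E)$ be a finitely generated $\mathfrak{o}$-submodule. Then there are only finitely many $x\in X$ for which some nonconstant $w\in W$ satisfies $w(x)=0$ and $(dw)_x=0$.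
\end{theorem}

\subsection{Three theorems that we use}

Besides textbook facts, recalled where they are needed, the proofs rest on the following results. The first is the known case that comes with the problem.

\begin{theorem}[known case, see \cite{Ottolini}]\label{thm:known}
Let $S$, $\mathcal{A}$, $\mathcal{C}$ be as in Theorem~\ref{thm:main}. If $\mathcal{A}$ has no isotrivial elliptic component, then $\mathcal{C}^{\{1,\mathrm{sing}\}}$ is finite.
\end{theorem}

\begin{theorem}[Barroero--Capuano {\cite[Theorem 1.1]{BC}}]\label{thm:BC}
Let $S$, $\mathcal{A}$, $\mathcal{C}$ be as in Theorem~\ref{thm:main}, with no condition on isotrivial components. Then the intersection of $\mathcal{C}$ with the union of all flat subgroup schemes of codimension at least $2$ is finite.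
\end{theorem}

\begin{theorem}[Faltings \cite{Faltings}]\label{thm:faltings}
Let $J$ be an abelian variety over an algebraically closed field of characteristic $0$, let $V\subset J$ be a closed subvariety and let $\Gamma\subset J$ be a finitely generated subgroup. Then $V\cap\Gamma$ is a finite union of sets $(\gamma_i+B_i)\cap\Gamma$, where the $B_i$ are abelian subvarieties of $J$ and $\gamma_i+B_i\subset V$.
\end{theorem}

By Theorem~\ref{thm:BC}, only subgroup schemes of codimension $1$ matter for Theorem~\ref{thm:main}. Such a subgroup scheme is a union of components of the kernel of a homomorphism from $\mathcal{A}$ onto an elliptic scheme $\mathcal{F}$. If the $j$-invariant of $\mathcal{F}$ is not constant, the homomorphism kills the isotrivial elliptic part of $\mathcal{A}$ and Theorem~\ref{thm:known} applies to the quotient. If it is constant, we are in the situation of Theorem~\ref{thm:core}. Sections~\ref{sec:example}--\ref{sec:core} are devoted to Theorem~\ref{thm:core}; Sections~\ref{sec:kernels}--\ref{sec:general} carry out the reduction to it.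

\section{A curve of genus two}\label{sec:example}

We prove Theorem~\ref{thm:core} by hand in one case. Let $X$ be the smooth projective curve of genus $2$ with affine equation $y^2=t^6+1$, and let $E$ be the elliptic curve $v^2=s^3+1$ with origin at infinity. Here $\mathfrak{o}=\mathbb{Z}[\zeta]$, where the primitive cube root of unity $\zeta$ acts by $(s,v)\mapsto(\zeta s,v)$, and the invariant differential $\omega=ds/v$ satisfies $a^*\omega=a\omega$ for $a\in\mathfrak{o}$. There are two morphisms $X\to E$ of degree $2$,
\[
Q_1(t,y)=(t^2,y),\qquad Q_2(t,y)=(t^{-2},yt^{-3}),
\]
with $Q_1^*\omega=2t\,dt/y$ and $Q_2^*\omega=-2\,dt/y$. Fix a number field $k$ containing $\zeta$, and let $W=\mathfrak{o}Q_1+\mathfrak{o}Q_2+E(k)$, which is finitely generated by the Mordell--Weil theorem. For $a=(a_1,a_2)\in\mathfrak{o}^2$ put $\varphi_a=a_1Q_1+a_2Q_2$. Then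
\[
\varphi_a^*\omega=2(a_1t-a_2)\,\frac{dt}{y}.
\]
The form $dt/y$ has simple zeros at the two points at infinity and no other zero or pole: where $y=0$ it equals $dy/(3t^5)$, and at infinity, with $\tau=1/t$, it equals $\tau\,d\tau$ times a unit. So for $a\ne0$ the map $\varphi_a$ is nonconstant and $d\varphi_a$ vanishes exactly on the fiber of $t\colon X\to\mathbb{P}^1$ above $a_2/a_1$.

The nonconstant elements of $W$ are the $w=\varphi_a+c$ with $a\ne0$ and $c\in E(k)$. Each of the two conditions in Theorem~\ref{thm:core}, taken alone, holds at infinitely many points.
\begin{itemize}
\item The condition $(dw)_x=0$ holds for some $w$ at every $x$ with $t(x)\in\mathbb{Q}(\zeta)$. These points have degree at most $2$ over $k$. If all constants in $E(\overline{\mathbb{Q}})$ were allowed, $w=\varphi_a-\varphi_a(x)$ would satisfy both conditions at each of them; so Theorem~\ref{thm:core} fails without finite generation.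
\item The condition $w(x)=0$ holds for some $w$ whenever $Q_1(x)$ is a torsion point. If $E(k)$ contains a point $c$ of infinite order, it also holds whenever $Q_1(x)=nc$ with $n\in\mathbb{Z}$, and the height of such $x$ tends to infinity with $n$.
\end{itemize}
By Northcott's theorem, finiteness would follow from bounded degree and bounded height. Tangency gives the first. The second does hold for relations $\varphi_a(x)=0$ without constant term (Proposition~\ref{prop:height}), but the constant $c$ destroys it. The task is to remove $c$.

Let $x$ be an affine point with $\varphi_a(x)+c=0$ and $(d\varphi_a)_x=0$. Then $t(x)=a_2/a_1\in k$.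

Suppose first that $y(x)\in k$. Then $x\in X(k)$, and this set is finite. Indeed, embed $X$ in its Jacobian $J$ by means of the point $(0,1)$ and apply Theorem~\ref{thm:faltings} with $\Gamma=J(k)$; a translate of a nonzero abelian subvariety contained in $X$ would be equal to $X$, which does not have genus $1$.

Suppose now that $y(x)\notin k$. Then the conjugate of $x$ over $k$ is $\iota x$, where $\iota(t,y)=(t,-y)$. The map $\varphi_a$ is defined over $k$ and $\varphi_a(x)=-c$ is $k$-rational, so $\varphi_a(\iota x)=\varphi_a(x)$. On the other hand $Q_j\circ\iota=-Q_j$ for $j=1,2$, so $\varphi_a(x)+\varphi_a(\iota x)=0$. Therefore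
\[
2\varphi_a(x)=0,
\]
and the constant has disappeared. The involution $(t,y)\mapsto(-t,y)$ fixes $Q_1$ and changes the sign of $Q_2$, so $\varphi_{(a_1,a_2)}$ and $\varphi_{(a_1,-a_2)}$ have the same degree, and the parallelogram law~\eqref{eq:parallelogram} below gives $\deg\varphi_a=\deg(a_1Q_1)+\deg(a_2Q_2)=2|a_1|^2+2|a_2|^2$. Proposition~\ref{prop:height} compares the canonical height of $2\varphi_a(x)$, which is $0$, with $\deg(2\varphi_a)$ times the height of $x$, up to an error that is small with respect to $(|a_1|^2+|a_2|^2)$ times the height of $x$. It follows that the height of $x$ is bounded independently of $a$, and there are finitely many such $x$.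

What made the argument work is that the sum of $\varphi_a$ over the conjugates of $x$ was computed in two ways: by Galois theory it is $2\varphi_a(x)$, and by geometry it does not depend on $x$. The geometric reason is that the divisors $x+\iota x$ are linearly equivalent, so they have the same image in $J$. In general the divisors formed by the conjugates of $x$ move in $J(k)$. Theorem~\ref{thm:faltings} will confine them to a translate $\gamma+B$ of an abelian subvariety, and tangency, used a second time, will show that the sum of $\varphi_a$ is constant along $\gamma+B$.

\section{Relations without constant term bound the height}\label{sec:height}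

To a line bundle $L$ on a projective variety $V$ one attaches an absolute Weil height $h_L\colon V(\overline{\mathbb{Q}})\to\mathbb{R}$ with the following properties.
\begin{enumerate}
\item[(H1)] $h_L$ is defined up to a bounded function, and $h_{L\otimes L'}=h_L+h_{L'}+O(1)$.
\item[(H2)] $h_{f^*L}=h_L\circ f+O(1)$ for a morphism $f\colon V'\to V$.
\item[(H3)] $h_L\ge-O(1)$ if $L$ is globally generated.
\item[(H4)] (Northcott) If $L$ is ample and $V$ is defined over a number field $k$, there are finitely many points of bounded degree over $k$ and bounded height.
\end{enumerate}
A real function $f$ on an abelian group is a \emph{quadratic form} if it satisfies the parallelogram law $f(\lambda+\mu)+f(\lambda-\mu)=2f(\lambda)+2f(\mu)$; equivalently, $\beta(\lambda,\mu)=\frac12\bigl(f(\lambda+\mu)-f(\lambda)-f(\mu)\bigr)$ is biadditive and $f(\lambda)=\beta(\lambda,\lambda)$. The canonical height $\hat h$ on $E(\overline{\mathbb{Q}})$ attached to the symmetric line bundle $L_0=\mathcal{O}(0_E)$ is the quadratic form with $\hat h=h_{L_0}+O(1)$.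

Let $X$ be a smooth projective irreducible curve of genus $g$ and fix $x_0\in X$. By the Riemann--Roch theorem a line bundle of degree at least $2g$ on $X$ is globally generated, so (H1) and (H3) show that $h_L\ge-O(1)$ whenever $\deg L>0$. We fix a height $h\ge0$ on $X$ attached to the ample line bundle $\mathcal{O}(x_0)$.

For $\varphi\in\operatorname{Mor}(X,E)$ put $\deg\varphi=\deg\varphi^*L_0$. This is the usual degree if $\varphi$ is nonconstant, and $0$ if $\varphi$ is constant. Let $s,\delta\colon E\times E\to E$ be the sum and the difference. Since $L_0$ is symmetric, $s^*L_0\otimes\delta^*L_0\cong\mathrm{pr}_1^*L_0^2\otimes\mathrm{pr}_2^*L_0^2$. Pulling back by $(\varphi,\varphi')\colon X\to E\times E$ and taking degrees gives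
\begin{equation}\label{eq:parallelogram}
\deg(\varphi+\varphi')+\deg(\varphi-\varphi')=2\deg\varphi+2\deg\varphi'.
\end{equation}
So for each $x$ we have two quadratic forms on $\operatorname{Mor}(X,E)$, namely $\varphi\mapsto\hat h(\varphi(x))$ and $\varphi\mapsto\deg(\varphi)h(x)$. We first compare them at a single $\varphi$.

\begin{lemma}\label{lem:compare}
For $\varphi\in\operatorname{Mor}(X,E)$ and $\varepsilon>0$ there is a constant $C_{\varepsilon,\varphi}$ such that
\[
\bigl|\hat h(\varphi(x))-\deg(\varphi)h(x)\bigr|\le\varepsilon h(x)+C_{\varepsilon,\varphi}\qquad\text{for all }x\in X(\overline{\mathbb{Q}}).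
\]
\end{lemma}

\begin{proof}
Write $\varphi^*L_0\cong\mathcal{O}(x_0)^{\deg\varphi}\otimes L$ with $\deg L=0$. By (H1) and (H2), $\hat h\circ\varphi=\deg(\varphi)h+h_L+O(1)$. Choose an integer $\nu\ge1/\varepsilon$. The line bundles $\mathcal{O}(x_0)\otimes L^{\pm\nu}$ have degree $1$, so $h\pm\nu h_L\ge-O(1)$, and hence $|h_L|\le\varepsilon h+O(1)$.
\end{proof}

The constant depends on $\varphi$, while we need to treat infinitely many $\varphi$ at once. Uniformity comes from the fact that a quadratic form on $\mathbb{Z}^n$ is determined by finitely many values.

\begin{proposition}\label{prop:height}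
Let $\lambda\mapsto R_\lambda$ be a group homomorphism $\mathbb{Z}^n\to\operatorname{Mor}(X,E)$ such that $R_\lambda$ is nonconstant for every $\lambda\ne0$. Then $h$ is bounded on the set of $x\in X$ such that $R_\lambda(x)=0$ for some $\lambda\ne0$.
\end{proposition}

\begin{proof}
Let $e_1,\dots,e_n$ be the standard basis and $|\cdot|$ the sup norm. By~\eqref{eq:parallelogram}, $q(\lambda)=\deg R_\lambda$ is a quadratic form on $\mathbb{Z}^n$ with rational Gram matrix, and $q(\lambda)\ge1$ for $\lambda\ne0$ by hypothesis.

We claim that $q$ is positive definite on $\mathbb{R}^n$. By homogeneity $q\ge0$ on $\mathbb{Q}^n$, and by continuity on $\mathbb{R}^n$. For a positive semidefinite form the Cauchy--Schwarz inequality shows that the vectors with $q=0$ form the kernel of the Gram matrix. This matrix is rational, so a nonzero kernel would contain a nonzero integral vector, which is impossible. (Rationality is needed: $(\lambda_1-\sqrt2\lambda_2)^2$ is positive on $\mathbb{Z}^2\setminus\{0\}$ but not definite.) Hence $q(\lambda)\ge c_0|\lambda|^2$ for some $c_0>0$.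

Fix $\varepsilon>0$, and let $C_\varepsilon$ be the largest of the constants given by Lemma~\ref{lem:compare} for the finitely many morphisms $R_{e_i}$ and $R_{e_i+e_j}$. For fixed $x$, the function $f(\lambda)=\hat h(R_\lambda(x))-q(\lambda)h(x)$ is a quadratic form on $\mathbb{Z}^n$, so
\[
f(\lambda)=\sum_i\lambda_i^2f(e_i)+\sum_{i<j}\lambda_i\lambda_j\bigl(f(e_i+e_j)-f(e_i)-f(e_j)\bigr).
\]
Each value of $f$ on the right is at most $\varepsilon h(x)+C_\varepsilon$ in absolute value, and there are $n+\frac32n(n-1)\le2n^2$ of them. Therefore
\[
\bigl|\hat h(R_\lambda(x))-q(\lambda)h(x)\bigr|\le2n^2|\lambda|^2\bigl(\varepsilon h(x)+C_\varepsilon\bigr)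
\]
for all $\lambda$ and $x$. If $R_\lambda(x)=0$ with $\lambda\ne0$, then $\hat h(R_\lambda(x))=0$ and we obtain $c_0|\lambda|^2h(x)\le2n^2|\lambda|^2(\varepsilon h(x)+C_\varepsilon)$. The factor $|\lambda|^2$ cancels, and the choice $\varepsilon=c_0/(4n^2)$ gives $h(x)\le4n^2C_\varepsilon/c_0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:core}}\label{sec:core}

Let $\Sigma$ be the set of points $x$ in the statement. We assume that $\Sigma$ is infinite and produce an infinite subset of bounded degree and bounded height. Let $\omega\ne0$ be an invariant differential on $E$. Since $W$ and $\mathfrak{o}$ are finitely generated, there is a number field $k$ over which $X$, $E$, $\omega$, all elements of $\mathfrak{o}$ and all elements of $W$ are defined, and such that $X$ has a point $x_0\in X(k)$. The submodule $W_c\subset W$ of constant morphisms is then contained in $E(k)$.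

\subsection{Normal form of the relations}

We separate the nonconstant part of $w$ from its constant part. Choose $Q_1,\dots,Q_r\in W$ whose classes form a basis of $(W/W_c)\otimes\mathbb{Q}$ over the field $\mathfrak{o}\otimes\mathbb{Q}$, and put $\varphi_a=\sum_ja_jQ_j$ for $a\in\mathfrak{o}^r$. If $a\ne0$, the class of $\varphi_a$ in $(W/W_c)\otimes\mathbb{Q}$ is nonzero, so $\varphi_a$ is nonconstant.

Let $w\in W$ be nonconstant. Write its class in the basis and clear denominators: for some $N'\ge1$ and $a'\in\mathfrak{o}^r$ the class of $N'w-\varphi_{a'}$ in $W/W_c$ is torsion. Multiplying once more, we find $N\ge1$, $a\in\mathfrak{o}^r$ and $c\in W_c$ with $Nw=\varphi_a+c$. Here $a\ne0$: otherwise $Nw$ is constant, $w$ maps the connected curve $X$ to a finite fiber of $[N]$, and $w$ is constant. If $w(x)=0$ and $(dw)_x=0$, then $\varphi_a(x)=-c$ and $(d\varphi_a)_x=0$. Thus for every $x\in\Sigma$ there is $a\in\mathfrak{o}^r\setminus\{0\}$ with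
\begin{equation}\label{eq:normal}
\varphi_a(x)\in E(k),\qquad(d\varphi_a)_x=0.
\end{equation}

\subsection{Bounded degree}

Let $x\in\Sigma$ and let $a$ be as in~\eqref{eq:normal}. In characteristic $0$ a nonconstant morphism has nonzero differential, so $\varphi_a^*\omega$ is a nonzero holomorphic $1$-form on $X$. It is defined over $k$. Since $\omega$ vanishes nowhere, its zeros are the points where $d\varphi_a=0$, and there are $2g-2$ of them counted with multiplicity. All $k$-conjugates $y_1,\dots,y_m$ of $x$ are among these zeros, so $m=[k(x):k]\le2g-2$. Moreover $\varphi_a$ is defined over $k$ and $\varphi_a(x)$ is $k$-rational, so the conjugates have the same image. In summary,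
\begin{equation}\label{eq:conjugates}
\varphi_a(y_i)=\varphi_a(x),\qquad(d\varphi_a)_{y_i}=0\qquad(i=1,\dots,m).
\end{equation}
Since $\Sigma$ is infinite, there is an $m\ge1$ such that $\Sigma_m=\{x\in\Sigma:[k(x):k]=m\}$ is infinite. We fix it.

\subsection{The conjugate divisors fill a translate of an abelian subvariety}

The points of $\Sigma_m$ are defined over varying extensions of $k$, so Theorem~\ref{thm:faltings} does not apply to them directly. The divisor of all conjugates of $x$, however, is defined over $k$.

The symmetric power $\operatorname{Sym}^mX=X^m/\mathfrak{S}_m$ is a smooth projective variety defined over $k$ whose points are the effective divisors of degree $m$, and the quotient map $X^m\to\operatorname{Sym}^mX$ is \'etale at the points with distinct coordinates. Let $J$ be the Jacobian of $X$ and let $u\colon\operatorname{Sym}^mX\to J$ be the morphism $u(D)=[D-mx_0]$, which is defined over $k$. For $x\in\Sigma_m$ let $D_x=y_1+\dots+y_m$ be the sum of the $m$ distinct conjugates of $x$. It is a $k$-rational point of $\operatorname{Sym}^mX$, so $u(D_x)$ lies in $\Gamma=J(k)$, which is finitely generated by the Mordell--Weil theorem.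

\begin{lemma}\label{lem:translate}
There are an irreducible closed subvariety $Z\subset\operatorname{Sym}^mX$, a dense open subset $U$ of the smooth locus of $Z$, an abelian subvariety $B\subset J$ (possibly $0$) and a point $\gamma\in J(\overline{\mathbb{Q}})$ such that
\begin{enumerate}
\item[(a)] $u(Z)=\gamma+B$;
\item[(b)] $d(u|_Z)_D\colon T_DZ\to T_{u(D)}(\gamma+B)$ is surjective for all $D\in U$;
\item[(c)] the set $\Sigma_U=\{x\in\Sigma_m:D_x\in U\}$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $T=\{D_x:x\in\Sigma_m\}$ is infinite, because each divisor $D_x$ comes from only $m$ points. So its Zariski closure $\overline{T}$ has an irreducible component $Z$ of positive dimension. The complement $Z^\circ$ in $Z$ of the other components is a nonempty open subset of $\overline{T}$, so $T\cap Z^\circ$ is dense in $Z^\circ$, and $T\cap Z$ is dense in $Z$.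

The image $u(Z)$ is closed and irreducible, and $u(T\cap Z)$ is a dense subset of it contained in $\Gamma$. By Theorem~\ref{thm:faltings}, $u(Z)\cap\Gamma$ is covered by finitely many translates $\gamma_i+B_i\subset u(Z)$. These are closed, so they cover $u(Z)$, and by irreducibility one of them equals $u(Z)$. This is (a). Generic smoothness for the dominant morphism $Z\to\gamma+B$ in characteristic $0$ gives $U$ with (b). Finally $T\cap U$ is dense in $U$ and $\dim U>0$, so $T\cap U$ is infinite, which gives (c).
\end{proof}

\subsection{Tangency removes the constant}

By the universal property of the Jacobian, for each $\varphi\in\operatorname{Mor}(X,E)$ there is a unique homomorphism $J\to E$ sending $[y-x_0]$ to $\varphi(y)-\varphi(x_0)$ for all $y\in X$. Let $q_j$ and $q_a$ be the homomorphisms attached to $Q_j$ and $\varphi_a$. By uniqueness $q_a=\sum_ja_jq_j$, and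
\begin{equation}\label{eq:trace}
q_a(u(D))=\sum_{i=1}^m\varphi_a(y_i)-m\,\varphi_a(x_0)\qquad\text{for }D=y_1+\dots+y_m.
\end{equation}
So the sum of $\varphi_a$ over $D$ can be read off from $u(D)$. If $q_a$ kills $B$, it can be read off from $\gamma$, which does not depend on $x$. There is no reason for $q_a$ to kill $B$ for every $a$; we show that it does for the $a$ attached to a point of $\Sigma_U$.

\begin{lemma}\label{lem:kill}
Let $x\in\Sigma_U$ and let $a$ be as in~\eqref{eq:normal}. Then $q_a(B)=0$.
\end{lemma}

\begin{proof}
Let $D_x=y_1+\dots+y_m$. Since $\omega$ is invariant, its pullback under the sum map $E^m\to E$ is $\sum_i\mathrm{pr}_i^*\omega$. By~\eqref{eq:trace}, the pullback of $\omega$ under $X^m\to\operatorname{Sym}^mX\xrightarrow{q_a\circ u}E$ is therefore $\sum_i\mathrm{pr}_i^*\varphi_a^*\omega$, which vanishes at $(y_1,\dots,y_m)$ by~\eqref{eq:conjugates}. The $y_i$ are distinct, so $X^m\to\operatorname{Sym}^mX$ is \'etale at this point and $d(q_a\circ u)_{D_x}=0$. Restrict to $T_{D_x}Z$. By Lemma~\ref{lem:translate}(b), the differential of $q_a|_{\gamma+B}$ vanishes at $u(D_x)$. Up to translations in the source and the target, $q_a|_{\gamma+B}$ is the homomorphism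 $q_a|_B$. The form $(q_a|_B)^*\omega$ is translation invariant and vanishes at one point, so it is zero. In characteristic $0$ this makes $q_a|_B$ constant, hence $0$.
\end{proof}

Put $p_j=q_j(\gamma)+mQ_j(x_0)\in E(\overline{\mathbb{Q}})$ and
\[
R_j=mQ_j-p_j\in\operatorname{Mor}(X,E),\qquad R_\lambda=\sum_j\lambda_jR_j=m\varphi_\lambda-\sum_j\lambda_jp_j\quad(\lambda\in\mathfrak{o}^r).
\]
The $R_j$ depend neither on $x$ nor on $a$. Let $x\in\Sigma_U$ with $a$ as in~\eqref{eq:normal}. Since $u(D_x)\in\gamma+B$, Lemma~\ref{lem:kill} gives $q_a(u(D_x))=q_a(\gamma)$, and~\eqref{eq:trace} becomes
\[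
\sum_{i=1}^m\varphi_a(y_i)=q_a(\gamma)+m\varphi_a(x_0)=\sum_ja_jp_j.
\]
By~\eqref{eq:conjugates} the left side is $m\varphi_a(x)$. Hence
\begin{equation}\label{eq:relation}
R_a(x)=0.
\end{equation}
In~\eqref{eq:normal} the value of $\varphi_a(x)$ was an arbitrary point of $E(k)$. In~\eqref{eq:relation} the constant term is linear in $a$ with fixed coefficients $p_j$, and it has been absorbed into the fixed morphisms $R_j$.

\subsection{Conclusion}

Identify $\mathfrak{o}^r$ with $\mathbb{Z}^n$ as a group. The map $\lambda\mapsto R_\lambda$ is a homomorphism, and for $\lambda\ne0$ the morphism $R_\lambda$ differs by a constant from the nonconstant morphism $m\varphi_\lambda$. By Proposition~\ref{prop:height} and~\eqref{eq:relation}, $h$ is bounded on $\Sigma_U$. The points of $\Sigma_U$ have degree $m$ over $k$, so $\Sigma_U$ is finite by (H4). This contradicts Lemma~\ref{lem:translate}(c) and proves Theorem~\ref{thm:core}. \qed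

\begin{remark}
Finite generation of $W$ is used to find a single number field $k$. The condition $(dw)_x=0$ is used twice, for the bound on the degree and in Lemma~\ref{lem:kill}. The condition $w(x)=0$ is used only to know that $\varphi_a$ takes the same value at all conjugates of $x$.
\end{remark}

\section{Flat subgroup schemes as kernels}\label{sec:kernels}

To apply Theorems~\ref{thm:core} and~\ref{thm:known} we must present a flat subgroup scheme by an equation $\psi=0$ that is valid, with the correct scheme structure, on every fiber over $S$; shrinking $S$ in a way that depends on $G$ is not allowed, since $G$ varies in an infinite family. N\'eron models provide such equations. In this section $\mathcal{A}\to S$ is any abelian scheme over a smooth irreducible curve.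

\subsection{Generic fibers and homomorphisms}

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] The map $G\mapsto G_\eta$ is a bijection from flat subgroup schemes of $\mathcal{A}$ to algebraic subgroups of $\mathcal{A}_\eta$; its inverse is the scheme-theoretic closure. Flat subgroup schemes are reduced.
\item[(b)] A subgroup scheme $H$ is proper if and only if $H_\eta\ne\mathcal{A}_\eta$.
\item[(c)] A curve dominating $S$ and contained in a subgroup scheme $H$ is contained in the closure of $H_\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The local rings of $S$ at closed points are discrete valuation rings, over which flat means torsion free. So a closed subscheme of $\mathcal{A}$ is flat if and only if it is the scheme-theoretic closure of its generic fiber. Let $G$ be the closure of an algebraic subgroup $G_\eta$. Then $G\times_SG$ is flat, so its generic fiber is schematically dense; since addition maps $G_\eta\times G_\eta$ to $G_\eta$, it maps $G\times_SG$ to $G$. The same argument applies to inversion on $G$ and to the zero section on $S$. In characteristic $0$ algebraic groups are smooth, so $G_\eta$ and its closure are reduced. (b) If $H_\eta=\mathcal{A}_\eta$,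 then $H$ contains the closure of $\mathcal{A}_\eta$, which is $\mathcal{A}$. (c) The generic point of the curve lies in $H_\eta$.
\end{proof}

Recall that the \emph{N\'eron model} over $S$ of an abelian variety $A$ over $K$ is a smooth separated group scheme $\mathcal{N}\to S$ of finite type with generic fiber $A$, such that for every smooth $S$-scheme $Y$ each $K$-morphism $Y_\eta\to A$ extends uniquely to an $S$-morphism $Y\to\mathcal{N}$. It exists, and an abelian scheme is the N\'eron model of its generic fiber. By the criterion of N\'eron--Ogg--Shafarevich, $\mathcal{N}$ is an abelian scheme if and only if the inertia groups at all closed points of $S$ act trivially on the rational Tate module $V_\ell(A)$. We also use Poincar\'e's reducibility theorem: an abelian subvariety $B$ of an abelian variety $A$ over a field of characteristic $0$ has a complement $B'\subset A$, defined over the same field, such that the sum map $B\times B'\to A$ is an isogeny.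

\begin{lemma}\label{lem:homs}
Let $\mathcal{A}$ and $\mathcal{Q}$ be abelian schemes over $S$.
\begin{enumerate}
\item[(a)] Every homomorphism $\mathcal{A}_\eta\to\mathcal{Q}_\eta$ extends uniquely to a homomorphism $\mathcal{A}\to\mathcal{Q}$.
\item[(b)] If $\psi\colon\mathcal{A}\to\mathcal{Q}$ is a homomorphism with $\psi_\eta$ surjective, then $\psi$ is smooth and surjective, and $\ker\psi$ is smooth over $S$, of codimension $\dim\mathcal{Q}_\eta$.
\item[(c)] If $\psi\colon\mathcal{A}\to\mathcal{Q}$ and $\alpha\colon\mathcal{Q}\to\mathcal{Q}'$ are homomorphisms of abelian schemes and $\alpha_\eta$ is an isogeny, then $\ker\psi$ is open and closed in $\ker(\alpha\psi)$.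
\item[(d)] If $B\subset\mathcal{A}_\eta$ is an abelian subvariety, then $\mathcal{A}_\eta\to\mathcal{A}_\eta/B$ extends to a smooth surjective homomorphism of abelian schemes over $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The N\'eron property gives the extension as a morphism. It is a homomorphism because this holds on the dense generic fiber of the reduced scheme $\mathcal{A}\times_S\mathcal{A}$ and $\mathcal{Q}$ is separated.

(b) The morphism $\psi$ is proper and dominant, hence surjective. On each fiber it is a surjective homomorphism of algebraic groups in characteristic $0$, which is smooth by generic smoothness and homogeneity. Since $\mathcal{A}$ is flat over $S$ and all $\psi_s$ are flat, $\psi$ is flat by the fiberwise criterion; a flat morphism with smooth fibers is smooth. The kernel is the base change of $\psi$ along the zero section of $\mathcal{Q}$.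

(c) By (b), $\alpha$ is smooth of relative dimension $0$, that is, \'etale. So $\ker\alpha$ is \'etale and separated over $S$, and its zero section is open and closed. Take preimages under $\psi$.

(d) If $B'$ is a complement of $B$, then $B'\to\mathcal{A}_\eta/B$ is an isogeny, so $V_\ell(\mathcal{A}_\eta)\to V_\ell(\mathcal{A}_\eta/B)$ is surjective. Inertia acts trivially on the source, hence on the target, and the N\'eron model of $\mathcal{A}_\eta/B$ is an abelian scheme. Apply (a) and (b).
\end{proof}

\begin{proposition}\label{prop:kernel}
Let $G\subset\mathcal{A}$ be a flat subgroup scheme of codimension $e$. There are an abelian scheme $\mathcal{Q}\to S$ of relative dimension $e$ and a smooth surjective homomorphism $\psi\colon\mathcal{A}\to\mathcal{Q}$ such that $G$ is an open and closed subscheme of $\ker\psi$. In particular $G$ is smooth over $S$.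
\end{proposition}

\begin{proof}
The identity component $B=(G_\eta)^0$ is an abelian subvariety of $\mathcal{A}_\eta$ of codimension $e$. Let $\pi\colon\mathcal{A}\to\mathcal{Q}$ extend the quotient by $B$, as in Lemma~\ref{lem:homs}(d). The kernel of $\pi_\eta$ misses the other components of $G_\eta$, so we let $M\ge1$ kill the finite group scheme $G_\eta/B$ and put $\psi=M\pi$. By Lemma~\ref{lem:homs}(b), $\psi$ is smooth and surjective and $\ker\psi$ is smooth over $S$. The group $G_\eta$ is a closed subgroup of $(\ker\psi)_\eta$ of the same dimension, and both are smooth, so $G_\eta$ is open and closed in $(\ker\psi)_\eta$. The scheme $\ker\psi$ is regular, so its connected components are integral; it is flat over $S$, so each of them dominates $S$ and is the closure of its generic fiber. Hence the closure $G$ of $G_\eta$ is a union of connected components of $\ker\psi$.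
\end{proof}

\begin{corollary}\label{cor:absub}
The closure $\mathcal{B}$ in $\mathcal{A}$ of an abelian subvariety $B\subset\mathcal{A}_\eta$ is an abelian scheme over $S$.
\end{corollary}

\begin{proof}
It is an integral group scheme, smooth by Proposition~\ref{prop:kernel} and proper over $S$. In the Stein factorization $\mathcal{B}\to S_1\to S$, whose first map has connected fibers, $S_1$ is integral and finite over $S$, and birational to $S$ because $B$ is geometrically connected and reduced. Since $S$ is normal, $S_1=S$.
\end{proof}

\subsection{Moving multiplicities along \'etale maps}

Multiplicities are local: if $G$ is open in $\widetilde{G}$ and $x\in\mathcal{C}\cap G$, then $\mathcal{C}$ has the same multiplicity at $x$ with $G$ and with $\widetilde{G}$. The next lemma will be applied to a base change, to a quotient map and to multiplication by an integer.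

\begin{lemma}\label{lem:etale}
Let $f\colon Y_1\to Y_2$ be a morphism of varieties, let $\mathcal{C}_i\subset Y_i$ be curves with $f(\mathcal{C}_1)\subset\mathcal{C}_2$, and let $Z\subset Y_2$ be a closed subscheme. If $\mathcal{C}_1\to\mathcal{C}_2$ is \'etale at $x$, then $x\in\mathcal{C}_1\cap_{\mathrm{sing}}f^{-1}(Z)$ if and only if $f(x)\in\mathcal{C}_2\cap_{\mathrm{sing}}Z$. If $\mathcal{C}_1\to\mathcal{C}_2$ is dominant, it has finite fibers and is \'etale outside a finite set of points, which does not depend on $Z$.
\end{lemma}

\begin{proof}
We have $\mathcal{C}_1\cap f^{-1}(Z)=\mathcal{C}_1\times_{\mathcal{C}_2}(\mathcal{C}_2\cap Z)$, so $\mathcal{C}_1\cap f^{-1}(Z)\to\mathcal{C}_2\cap Z$ is \'etale at $x$. Both residue fields are $\overline{\mathbb{Q}}$, so the completed local rings are isomorphic, and completion preserves length. The last assertion holds because the extension of function fields is finite and separable.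
\end{proof}

\begin{lemma}\label{lem:basechange}
Let $\mathcal{C}\subset\mathcal{A}$ be a curve dominating $S$ and let $K'/K$ be a finite extension. There are a dense open $S_0\subset S$ and a finite \'etale morphism $S'\to S_0$, with $S'$ irreducible of function field $K'$, such that the part $\mathcal{C}_0$ of $\mathcal{C}$ above $S_0$ is smooth. Put $\mathcal{A}'=\mathcal{A}\times_SS'$ and let $\mathcal{C}'$ be an irreducible component of $\mathcal{C}\times_SS'$. Then:
\begin{enumerate}
\item[(a)] $\mathcal{C}\setminus\mathcal{C}_0$ is finite, and $\mathcal{C}'$ is a smooth curve in $\mathcal{A}'$, finite \'etale and surjective over $\mathcal{C}_0$;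
\item[(b)] if $G\subset\mathcal{A}$ is a flat subgroup scheme, then $G'=G\times_SS'$ is a flat subgroup scheme of the same codimension, every point of $\mathcal{C}_0\cap_{\mathrm{sing}}G$ is the image of a point of $\mathcal{C}'\cap_{\mathrm{sing}}G'$, and $\mathcal{C}\not\subset G$ implies $\mathcal{C}'\not\subset G'$;
\item[(c)] if $\mathcal{C}$ is nondegenerate, so is $\mathcal{C}'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Remove from $S$ the images of the singular points of $\mathcal{C}$ and the branch points of the normalization of $S$ in $K'$, and let $S'$ be the part of this normalization above $S_0$.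

(a) The fibers of the irreducible curve $\mathcal{C}$ over $S$ are proper closed subsets, hence finite. The scheme $\mathcal{C}_0\times_{S_0}S'$ is finite \'etale over the smooth irreducible curve $\mathcal{C}_0$, so its components are disjoint, smooth, finite \'etale over $\mathcal{C}_0$, and their images are open and closed.

(b) This follows from (a) and Lemma~\ref{lem:etale} applied to $\mathcal{A}'\to\mathcal{A}$.

(c) Let $T\to S'$ be finite with $T$ smooth and irreducible, and suppose that a component $D$ of $\mathcal{C}'\times_{S'}T$ lies in a proper subgroup scheme $H$ of $\mathcal{A}\times_ST$. The normalization $\overline{T}$ of $S$ in the function field of $T$ is finite over $S$ and contains $T$ as the open subset above $S_0$. The curve $D$ dominates $T$, since $\mathcal{C}'\times_{S'}T$ has finite fibers over $T$. By Lemma~\ref{lem:closure}, the closure of $D$ in $\mathcal{A}\times_S\overline{T}$, which is a component of $\mathcal{C}\times_S\overline{T}$, lies in the closure of the generic fiber of $H$, which is a proper subgroup scheme. This contradicts the nondegeneracy of $\mathcal{C}$.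
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Theorem~\ref{thm:BC}, the flat subgroup schemes of codimension at least $2$ contribute finitely many points. We treat codimension $1$.

\subsection{Isotrivial elliptic factors}

Call an elliptic curve over a field between $K$ and $\overline{K}$ \emph{isotrivial} if its $j$-invariant lies in $\overline{\mathbb{Q}}$; over $\overline{K}$ it is then isomorphic to $E_{\overline{K}}$ for an elliptic curve $E$ over $\overline{\mathbb{Q}}$. An elliptic curve isogenous to an isotrivial one is isotrivial: over $\overline{K}$ it is the quotient of $E_{\overline{K}}$ by a finite subgroup $\Phi$, which lies in $E(\overline{\mathbb{Q}})$, so it is isomorphic to $(E/\Phi)_{\overline{K}}$.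

An isotrivial factor of $\mathcal{A}_\eta$ may appear, or become constant, only over an extension of $K$, so we begin with a base change. By Poincar\'e's theorem, $\mathcal{A}_{\overline{K}}=A_1+\dots+A_n$ with simple abelian subvarieties $A_i$. Number them so that $A_1,\dots,A_t$ are those that are isotrivial elliptic curves. Choose a finite extension $K'/K$ over which all $A_i$ are defined and over which there are isomorphisms $A_i\cong(E_i)_{K'}$, with $E_i$ over $\overline{\mathbb{Q}}$, for $i\le t$. Let $S'$, $\mathcal{A}'$, $\mathcal{C}'$ be as in Lemma~\ref{lem:basechange}, and from now on let $\eta$ be the generic point of $S'$. The curve $\mathcal{C}'$ is smooth and nondegenerate, and it suffices to show that only finitely many points $x'$ lie in $\mathcal{C}'\cap_{\mathrm{sing}}G'$ for some flat $G'\subset\mathcal{A}'$ of codimension $1$.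

\begin{lemma}\label{lem:factor}
Let $K'\subset L\subset\overline{K}$, let $F$ be an elliptic curve over $L$ and let $\phi\colon\mathcal{A}'_L\to F$ be a homomorphism. If $\phi|_{A_i}\ne0$, then $\phi|_{A_i}$ is an isogeny, and $F$ is isotrivial if and only if $i\le t$. If $\phi\ne0$, such an $i$ exists.
\end{lemma}

\begin{proof}
A nonzero homomorphism $A_i\to F$ is surjective, and the identity component of its kernel is a proper abelian subvariety of $A_i$, hence $0$ because $A_i$ is simple over $\overline{K}$. So $A_i$ is an elliptic curve isogenous to $F$, and one is isotrivial if and only if the other is. The last assertion holds because the $A_i$ generate.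
\end{proof}

Let $x'\in\mathcal{C}'\cap_{\mathrm{sing}}G'$ with $G'$ flat of codimension $1$. Proposition~\ref{prop:kernel} gives an elliptic scheme $\mathcal{F}\to S'$ and a smooth surjective homomorphism $\psi\colon\mathcal{A}'\to\mathcal{F}$ with $G'$ open in $\ker\psi$. Thus
\[
x'\in\mathcal{C}'\cap_{\mathrm{sing}}\ker\psi.
\]
We distinguish two cases. In each, the finite set that contains $x'$ must not depend on $\psi$.

\subsection{The case where $\mathcal{F}_\eta$ is not isotrivial}

Let $I=A_1+\dots+A_t\subset\mathcal{A}'_\eta$, and let $q\colon\mathcal{A}'\to\mathcal{A}''$ be the smooth surjective homomorphism of abelian schemes over $S'$ that extends $\mathcal{A}'_\eta\to\mathcal{A}'_\eta/I$ (Lemma~\ref{lem:homs}(d)). Let $\mathcal{C}''=q(\mathcal{C}')$. It is closed because $q$ is proper, and it is an irreducible curve because it is the image of one and dominates $S'$. We check the hypotheses of Theorem~\ref{thm:known} for $\mathcal{C}''\subset\mathcal{A}''\to S'$.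

\emph{$\mathcal{A}''$ has no isotrivial elliptic component.} Such a component gives, by projection, a nonzero homomorphism $\mathcal{A}''_{\overline{K}}\to E_{\overline{K}}$ with $E$ over $\overline{\mathbb{Q}}$, and we show that there is none; this excludes constant elliptic factors up to isogeny as well. The composition $\phi$ of such a homomorphism with $q$ is nonzero, so by Lemma~\ref{lem:factor} it is nonzero on some $A_i$ with $i\le t$. But $q$ kills $A_i\subset I$.

\emph{$\mathcal{C}''$ is nondegenerate.} Let $T\to S'$ be finite with $T$ smooth and irreducible, and suppose that a component $D''$ of $\mathcal{C}''\times_{S'}T$ lies in a proper subgroup scheme $H$ of $\mathcal{A}''\times_{S'}T$. The morphism $\mathcal{C}'\times_{S'}T\to\mathcal{C}''\times_{S'}T$ is proper and surjective, so the images of the finitely many components of the source are closed irreducible sets of dimension at most $1$ that cover $D''$, and one of them, the image of $D'$ say, equals $D''$. Then $D'\subset q_T^{-1}(H)$, and this subgroup scheme is proper because $q_T$ is surjective on generic fibers. This contradicts the nondegeneracy of $\mathcal{C}'$.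

So $\mathcal{C}''^{\{1,\mathrm{sing}\}}$ is finite. Since $\mathcal{F}_\eta$ is not isotrivial, Lemma~\ref{lem:factor} shows that $\psi_\eta$ kills $A_1,\dots,A_t$, hence $I$. Thus $\psi_\eta$ factors through $\mathcal{A}''_\eta$, and by Lemma~\ref{lem:homs}(a),(b) we have $\psi=\psi''\circ q$ with $\psi''\colon\mathcal{A}''\to\mathcal{F}$ smooth and surjective. The kernel of $\psi''$ is a flat subgroup scheme of codimension $1$, and $\ker\psi=q^{-1}(\ker\psi'')$. By Lemma~\ref{lem:etale}, either $x'$ is one of the finitely many points where $\mathcal{C}'\to\mathcal{C}''$ is not \'etale, or $q(x')\in\mathcal{C}''\cap_{\mathrm{sing}}\ker\psi''\subset\mathcal{C}''^{\{1,\mathrm{sing}\}}$. As $\mathcal{C}'\to\mathcal{C}''$ has finite fibers, only finitely many $x'$ arise in this case.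

\subsection{The case where $\mathcal{F}_\eta$ is isotrivial}

By Lemma~\ref{lem:factor}, $\psi_\eta$ restricts to an isogeny $A_i\to\mathcal{F}_\eta$ for some $i\le t$. There are finitely many $i$, so we may fix one and write $E=E_i$, $\mathfrak{o}=\operatorname{End}(E)$. The dual isogeny $\mathcal{F}_\eta\to A_i\cong E_{K'}$ extends to a homomorphism $\alpha\colon\mathcal{F}\to E\times S'$. Put $p=\alpha\psi\colon\mathcal{A}'\to E\times S'$. It is nonzero on the generic fiber, and $\ker\psi$ is open in $\ker p$ by Lemma~\ref{lem:homs}(c), so $x'\in\mathcal{C}'\cap_{\mathrm{sing}}\ker p$. The target of the homomorphism is now fixed.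

Let $X$ be the smooth projective curve containing $\mathcal{C}'$ as an open subset. For a homomorphism $p'\colon\mathcal{A}'\to E\times S'$, the composition of $p'|_{\mathcal{C}'}$ with the projection to $E$ extends to a morphism $X\to E$. This defines an $\mathfrak{o}$-linear map
\[
\operatorname{Hom}(\mathcal{A}',E\times S')\longrightarrow\operatorname{Mor}(X,E).
\]
By Lemma~\ref{lem:homs}(a) the source equals $\operatorname{Hom}(\mathcal{A}'_\eta,E_{K'})$, which is a finitely generated abelian group, as is the group of homomorphisms between any two abelian varieties. So the image $W$ is a finitely generated $\mathfrak{o}$-module, and it depends only on $i$.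

Let $w\in W$ be the image of $p$. The scheme $\mathcal{C}'\cap\ker p$ is the fiber of $w|_{\mathcal{C}'}$ over $0$. If $\tau$ is a local parameter of $E$ at $0$, it is defined near $x'$ by $\tau\circ w$, and multiplicity greater than $1$ means
\[
w(x')=0,\qquad(dw)_{x'}=0.
\]
The morphism $w$ is not zero, because the nondegenerate curve $\mathcal{C}'$ is not contained in the proper subgroup scheme $\ker p$. Since $w(x')=0$, it is not constant. By Theorem~\ref{thm:core} applied to $W$, only finitely many $x'$ arise. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Proof of Theorem~\ref{thm:general}}\label{sec:general}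

The idea is to replace $\mathcal{A}$ by the smallest subgroup scheme containing $\mathcal{C}$ and to apply Theorem~\ref{thm:main} there. Two points need care. This subgroup scheme may become smaller after a base change, which we prevent by choosing the base well. It may also be disconnected, in which case it is not an abelian scheme; we then push the curve into the identity component by multiplying by an integer.

\subsection{A nondegenerate curve in an abelian subscheme}

The ring $\operatorname{End}(\mathcal{A}_{\overline{K}})$ is a finitely generated abelian group, so all its elements are defined over a finite extension $K'$ of $K$. Every abelian subvariety $B\subset\mathcal{A}_{\overline{K}}$ is the image of an endomorphism: take a complement $B'$, an isogeny $\mathcal{A}_{\overline{K}}\to B\times B'$, and compose with the projection to $B$ and the inclusion. Hence every abelian subvariety of $\mathcal{A}_{\overline{K}}$ is defined over $K'$. Let $S'$, $\mathcal{A}'$, $\mathcal{C}'$ be as in Lemma~\ref{lem:basechange}, and let $\eta$ be the generic point of $S'$. By that lemma it suffices to show that only finitely many points lie in $\mathcal{C}'\cap_{\mathrm{sing}}G'$ for some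 flat $G'\subset\mathcal{A}'$ not containing $\mathcal{C}'$.

The generic point $\xi$ of $\mathcal{C}'$ lies in $\mathcal{A}'_\eta$. The algebraic subgroups of $\mathcal{A}'_\eta$ containing $\xi$ are stable under intersection, so by noetherianity there is a smallest one, $H$. Let $H^0$ be its identity component, let $N\ge1$ kill $H/H^0$, and let $\mathcal{H}$ be the closure of $H^0$ in $\mathcal{A}'$, an abelian scheme by Corollary~\ref{cor:absub}. Since $[N]$ is finite, $\mathcal{C}_1=[N](\mathcal{C}')$ is a closed irreducible curve dominating $S'$. Its generic point $[N](\xi)$ lies in $H^0$, so $\mathcal{C}_1\subset\mathcal{H}$.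

\begin{lemma}\label{lem:C1}
The curve $\mathcal{C}_1$ is nondegenerate in $\mathcal{H}\to S'$.
\end{lemma}

\begin{proof}
Let $S''\to S'$ be finite with $S''$ smooth and irreducible, of function field $K''\subset\overline{K}$, and suppose that a component $D$ of $\mathcal{C}_1\times_{S'}S''$ lies in a proper subgroup scheme of $\mathcal{H}\times_{S'}S''$, with generic fiber $H''$. The identity component of $H''$ is an abelian subvariety of $H^0_{K''}$ of smaller dimension, and by the choice of $K'$ it is $B_{K''}$ for an abelian subvariety $B\subset H^0$ over $K'$. Let $M\ge1$ kill $H''/B_{K''}$, and let $L$ be the kernel of $H^0\to H^0/B\xrightarrow{[M]}H^0/B$. Then $L$ is defined over $K'$, $\dim L=\dim B$, and $H''\subset L_{K''}$. The morphism $\mathcal{C}_1\times_{S'}S''\to\mathcal{C}_1$ is finite and flat, so $D$ dominates $\mathcal{C}_1$. The generic point of $D$ lies in $L_{K''}$, so its image $[N](\xi)$ lies in $L$. Thus $\xi\in[N]^{-1}(L)$, an algebraic subgroup of $\mathcal{A}'_\eta$ of dimension $\dim B<\dim H$. This contradicts the minimality of $H$.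
\end{proof}

By Theorem~\ref{thm:main}, the set $\mathcal{C}_1^{\{1,\mathrm{sing}\}}$, formed inside $\mathcal{H}$, is finite. (If $H^0=0$, it is empty.)

\subsection{Transporting a tangency to $\mathcal{H}$}

Let $x'\in\mathcal{C}'\cap_{\mathrm{sing}}G'$ with $G'$ flat and $\mathcal{C}'\not\subset G'$, and let $\psi\colon\mathcal{A}'\to\mathcal{Q}$ be as in Proposition~\ref{prop:kernel} for $G'$. To use Lemma~\ref{lem:etale} for the map $[N]$, we need a subgroup scheme that is a preimage under $[N]$, so we pass to $\ker(N\psi)=[N]^{-1}(\ker\psi)$. By Lemma~\ref{lem:homs}(c), $\ker\psi$ is open and closed in $\ker(N\psi)$, and hence so is $G'$. This has two consequences. First, $x'\in\mathcal{C}'\cap_{\mathrm{sing}}[N]^{-1}(\ker\psi)$. Second, enlarging $G'$ has not captured the curve: if the connected curve $\mathcal{C}'$ were contained in $\ker(N\psi)$, it would be contained in the open and closed subset $G'$, which it meets at $x'$. So $\mathcal{C}'\not\subset[N]^{-1}(\ker\psi)$, that is,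
\begin{equation}\label{eq:notin}
\mathcal{C}_1\not\subset\ker\psi.
\end{equation}
By Lemma~\ref{lem:etale}, either $x'$ is one of the finitely many points where $[N]\colon\mathcal{C}'\to\mathcal{C}_1$ is not \'etale, a set independent of $G'$, or $Nx'\in\mathcal{C}_1\cap_{\mathrm{sing}}\ker\psi$. Assume the latter.

Since $\mathcal{C}_1\subset\mathcal{H}$, we have $\mathcal{C}_1\cap\ker\psi=\mathcal{C}_1\cap\ker(\psi|_{\mathcal{H}})$ as schemes. It remains to see that $\ker(\psi|_{\mathcal{H}})$ is flat and of positive codimension in $\mathcal{H}$. Let $\mathcal{Q}_1\subset\mathcal{Q}$ be the closure of $\psi_\eta(H^0)$, an abelian scheme by Corollary~\ref{cor:absub}. As $\mathcal{H}$ is reduced with dense generic fiber, $\psi|_{\mathcal{H}}$ factors through a homomorphism $\mathcal{H}\to\mathcal{Q}_1$ with the same kernel, which is surjective on generic fibers. By Lemma~\ref{lem:homs}(b), $\ker(\psi|_{\mathcal{H}})$ is a flat subgroup scheme of $\mathcal{H}$ of codimension $\dim(\mathcal{Q}_1)_\eta$. If this dimension were $0$, then $\psi|_{\mathcal{H}}=0$ and $\mathcal{C}_1\subset\ker\psi$, contrary to~\eqref{eq:notin}. Hence $Nx'\in\mathcal{C}_1^{\{1,\mathrm{sing}\}}$, which is finite.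 Since $[N]$ is finite, only finitely many $x'$ arise, and Theorem~\ref{thm:general} is proved. \qed

\begin{thebibliography}{9}

\bibitem{BC}
F. Barroero, L. Capuano,
\emph{Unlikely intersections in families of abelian varieties and the polynomial Pell equation},
Proc. London Math. Soc. 120 (2020).

\bibitem{Faltings}
Faltings,
\emph{The general case of S. Lang's conjecture},
1994.

\bibitem{Ottolini}
Nicola Ottolini,
\emph{Singular intersections in families of abelian varieties},
arXiv:2506.15344 (2025).

\end{thebibliography}
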